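# Cyclic triangles and finitely separable lattices without Cevian deviations

## 1. Two players, three players, and a cyclic record

Imagine a round-robin competition without ties. A *record* consists of a finite set of players and, for each two of them, the name of the winner of their match. Write $s\to t$ for "$s$ beats $t$". With players $1,2$ there are five records: the empty record $\varnothing$, the one-player records $R_1$ and $R_2$, and the two-player records $(1\to 2)$ and $(2\to 1)$.

Order the records as follows: $R\le T$ if $R$ is obtained from $T$ by keeping a group of players in which everybody beats everybody outside the group. So $\varnothing$ lies below everything, $R_1\le(1\to2)$, and $R_2\le(2\to1)$. On the other hand $R_1\not\le(2\to1)$, because there player $1$ loses to the outsider $2$. The picture is two chains, $R_1<(1\to2)$ and $R_2<(2\to1)$, glued at a common bottom $\varnothing$.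

Look at the lattice of all upsets of this five-element poset, under union and intersection. An upset that contains $\varnothing$ is everything. An upset that does not contain $\varnothing$ is given by one of three upsets in each of the two chains. That makes $1+9=10$ elements. Two of them are
$$x_1=\{R_1,\ 1\to2,\ 2\to1\},\qquad x_2=\{R_2,\ 1\to2,\ 2\to1\},$$
where $x_i$ means "player $i$ is present".

Let us subtract $x_2$ from $x_1$ inside this lattice. We look for upsets $c_{12}$ and $c_{21}$ such that
$$x_1\subseteq x_2\cup c_{12},\qquad x_2\subseteq x_1\cup c_{21},\qquad c_{12}\cap c_{21}=\varnothing .$$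
The record $R_1$ is in $x_1$ and not in $x_2$, so $R_1\in c_{12}$. Since $c_{12}$ is an upset, $(1\to2)\in c_{12}$. In the same way $R_2,(2\to1)\in c_{21}$. The two sets are disjoint, and neither contains $\varnothing$ (otherwise it would be everything). So both are forced:
$$c_{12}=\{R_1,\ 1\to2\},\qquad c_{21}=\{R_2,\ 2\to1\}.$$
In words, $c_{12}$ says: "$1$ is present, and $2$ is either absent or beaten by $1$".

Now let a third player in. There are $1+3+6+8=18$ records on $\{1,2,3\}$. It is tempting to keep the rule and let $c_{pq}$ say "$p$ is present, and $q$ is either absent or beaten by $p$". Suppose that we also want differences to compose, that is, $c_{12}\subseteq c_{13}\cup c_{32}$. Test this on the cyclic record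
$$C:\qquad 1\to2\to3\to1 .$$
We have $C\in c_{12}$ because $1\to2$. But $C\notin c_{13}$ because $3\to1$, and $C\notin c_{32}$ because $2\to3$. The inclusion fails at $C$.

For three players the rule can be repaired. Let
$$c_{pq}=\{T:\ \text{some } R\le T \text{ contains } p \text{ and not } q\}.$$
This is an upset, and $x_p\subseteq x_q\cup c_{pq}$ (if $T$ contains $p$ and not $q$, take $R=T$). If $R$ contains $1$ and not $2$, then either $3\in R$, and $R$ shows $T\in c_{32}$, or $3\notin R$, and $R$ shows $T\in c_{13}$. So $c_{12}\subseteq c_{13}\cup c_{32}$, and likewise for all other triples. Also $c_{pq}\cap c_{qp}=\varnothing$: if $R\le T$ contains $p$ and not $q$, and $R'\le T$ contains $q$ and not $p$, then $p$ beats $q$ in $T$ because of $R$, and $q$ beats $p$ because of $R'$. As for $C$: every proper nonempty group of players in $C$ contains somebody who loses to an outsider, so the only records below $C$ are $\varnothing$ and $C$. Hence the new rule puts $C$ into none of the six sets $c_{pq}$.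

The price is visible. The new $c_{12}$ contains the record $(1\to2)$ and does not contain $C$, although $C$ looks exactly like $(1\to 2)$ to somebody who watches only players $1$ and $2$. The comparison of $1$ with $2$ has to watch player $3$. If there are very many players and each comparison may watch only finitely many of them, can the comparisons still be made to fit together?

## 2. Deviations, triangle inequalities, and finite separability

Here is the lattice theory behind the example.

**Definition (completely normal).** A lattice $D$ is *completely normal* if it is distributive, has a least element $0$, and for all $a,b\in D$ there are $x,y\in D$ with $a\vee b=a\vee y=x\vee b$ and $x\wedge y=0$.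

Equivalently, the prime ideals of $D$ form a root system under inclusion; we shall not need this form.

**Definition (deviation).** A binary operation $\ominus$ on a distributive lattice $D$ with $0$ is a *deviation* if, for all $x,y\in D$,
$$x\le y\vee(x\ominus y)\qquad\text{and}\qquad (x\ominus y)\wedge(y\ominus x)=0 .$$

A distributive lattice $D$ with $0$ is completely normal if and only if it has a deviation. If $D$ is completely normal, put $a\ominus a=0$, and for each unordered pair of distinct elements $a,b$ choose $x,y$ as in the definition and put $a\ominus b=x$, $b\ominus a=y$. Conversely, given a deviation, put $x=a\wedge(a\ominus b)$ and $y=b\wedge(b\ominus a)$. Then $x\wedge y=0$, and $a=a\wedge(b\vee(a\ominus b))=(a\wedge b)\vee x\le b\vee x$. Since $x\le a$, this gives $a\vee b=x\vee b$; the equation $a\vee b=a\vee y$ is symmetric.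

**Definition (Cevian).** A deviation is *Cevian* if $x\ominus z\le(x\ominus y)\vee(y\ominus z)$ for all $x,y,z\in D$. The lattice $D$ is *Cevian* if it has a Cevian deviation.

**Example (chains).** In a chain with $0$, put $x\ominus y=x$ if $x>y$ and $x\ominus y=0$ if $x\le y$. This is a deviation. It is Cevian: let $x>z$, so $x\ominus z=x$. If $x>y$, then $x\ominus y=x$. If $x\le y$, then $y\ge x>z$, so $y\ominus z=y\ge x$. Now take the chain $0<a<b<1$ and change one value, to $a\ominus 0=1$. It is still a deviation, but $a\ominus0=1$ while $(a\ominus b)\vee(b\ominus0)=0\vee b=b$. So one lattice may carry good and bad deviations. Being Cevian means that *some* choice is coherent.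

**Definition (finitely separable).** A lattice $D$ is *finitely separable*, in the sense of Freese and Nation, if there is a map $\Phi$ that assigns to each $x\in D$ a finite subset $\Phi(x)\subseteq D$ such that, whenever $x\le y$, there is $z\in\Phi(x)\cap\Phi(y)$ with $x\le z\le y$.

**Example.** For a finite lattice take $\Phi(x)=D$. For the chain of natural numbers take $\Phi(n)=\{0,\dots,n\}$; if $m\le n$, then $z=m$ works.

**Non-example.** The chain $\omega_1$ is not finitely separable. Suppose $\Phi$ works. Starting with $\delta_0=\omega$, choose countable ordinals $\delta_0<\delta_1<\cdots$ such that $\Phi(x)\subseteq\delta_{n+1}$ for all $x<\delta_n$; this is possible because $\bigcup_{x<\delta_n}\Phi(x)$ is countable. For $\delta=\sup_n\delta_n$ we get $\Phi(x)\subseteq\delta$ for all $x<\delta$. The set $\Phi(\delta)\cap\delta$ is finite, so there is $x<\delta$ above all its elements. Some $z\in\Phi(x)\cap\Phi(\delta)$ satisfies $x\le z\le\delta$. From $z\in\Phi(x)$ we get $z<\delta$, so $z\in\Phi(\delta)\cap\delta$ and $z<x$, a contradiction. This chain is Cevian, by the previous example, so Cevian does not imply finitely separable.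

We take the following as known.

1. **Fact (i).** Every finitely separable completely normal lattice has a deviation that is isotone in the first variable and antitone in the second.
2. **Fact (ii).** Every completely normal lattice with at most $\aleph_1$ elements is Cevian.
3. **Fact (iii).** Not every completely normal lattice with $\aleph_2$ elements is Cevian.

Fact (i) says that finite separability does help in choosing deviations, and so it raises the problem, from Miroslav Ploscica and Friedrich Wehrung, "Monotone-Cevian and finitely separable lattices", arXiv:2310.07733 (2023): *is every finitely separable completely normal lattice Cevian?*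

The answer is no. For every cardinal $\kappa\ge\aleph_2$ there is a bounded, finitely separable, completely normal lattice with exactly $\kappa$ elements that is not Cevian. By Fact (ii), $\aleph_2$ is the smallest possible cardinality of such a lattice. Everything below is in ZFC. The lattice is the one from Section 1 with a set $X$ of players in place of $\{1,2,3\}$, and with only those upsets that watch finitely many players.

## 3. The tree of finite tournaments and its finitely supported upsets

Fix a set $X$.

**Definition (tournaments).** A *tournament* on a set $V$ is an irreflexive relation $\to$ on $V$ such that for distinct $s,t\in V$ exactly one of $s\to t$, $t\to s$ holds. Let $\mathcal T=\mathcal T_X$ be the set of all tournaments $T=(V_T,\to_T)$ with $V_T$ a finite, possibly empty, subset of $X$. For finite $F\subseteq X$ let $\mathcal P(F)=\{T\in\mathcal T: V_T\subseteq F\}$, a finite set, and let $T|F\in\mathcal P(F)$ be the restriction of $T$ to $V_T\cap F$.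

Clearly $(T|G)|F=T|F$ if $F\subseteq G$, and $T|F=T$ if $T\in\mathcal P(F)$.

**Definition (initial segment).** Put $T\le T'$ if $V_T\subseteq V_{T'}$, the relation $\to_T$ is the restriction of $\to_{T'}$ to $V_T$, and $s\to_{T'}t$ whenever $s\in V_T$ and $t\in V_{T'}\setminus V_T$.

**Lemma 1.**
1. The relation $\le$ is a partial order on $\mathcal T$.
2. If $T\le T'$, then $T|F\le T'|F$ for every finite $F\subseteq X$.
3. (Tree property.) If $A,B\le T$, then $A\le B$ or $B\le A$.

*Proof.* (1) Reflexivity and antisymmetry are clear. For transitivity let $T\le T'\le T''$. Then $V_T\subseteq V_{T''}$ and $\to_T$ is the restriction of $\to_{T''}$. Let $s\in V_T$ and $t\in V_{T''}\setminus V_T$. If $t\in V_{T'}$, then $s\to_{T'}t$ because $T\le T'$, hence $s\to_{T''}t$. If $t\notin V_{T'}$, then $s\to_{T''}t$ because $s\in V_{T'}$ and $T'\le T''$.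

(2) We have $V_T\cap F\subseteq V_{T'}\cap F$, and the relations agree. If $s\in V_T\cap F$ and $t\in(V_{T'}\cap F)\setminus(V_T\cap F)$, then $t\notin V_T$, so $s\to_{T'}t$.

(3) Suppose there are $s\in V_A\setminus V_B$ and $t\in V_B\setminus V_A$. Then $s\to_Tt$ because $A\le T$, and $t\to_Ts$ because $B\le T$, a contradiction. So one vertex set contains the other, say $V_A\subseteq V_B$. Both $A$ and $B$ are restrictions of $T$, so $A$ is a restriction of $B$. For $s\in V_A$ and $t\in V_B\setminus V_A$ we have $s\to_Tt$, hence $s\to_Bt$. Thus $A\le B$. $\square$

**Definition (the lattice $D_X$).** For finite $F\subseteq X$ let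
$$D(F)=\{A\subseteq\mathcal T:\ A\text{ is an upset of }(\mathcal T,\le),\text{ and } T\in A\Leftrightarrow T|F\in A\ \text{ for all }T\in\mathcal T\},$$
and let $D_X=\bigcup_F D(F)$, the union over all finite $F\subseteq X$. If $A\in D(F)$ we say that $F$ *supports* $A$.

For $i\in X$ put $x_i=\{T\in\mathcal T: i\in V_T\}$, and let $R_i$ be the tournament with the one vertex $i$.

**Lemma 2.** Each $D(F)$ is finite, contains $\varnothing$ and $\mathcal T$, and is closed under $\cup$ and $\cap$. If $F\subseteq G$, then $D(F)\subseteq D(G)$. Hence $D_X$ is a distributive lattice of sets with $0=\varnothing$ and $1=\mathcal T$. The $x_i$ are pairwise distinct members of $D_X$, with $x_i\in D(\{i\})$, and $|D_X|=|X|$ if $X$ is infinite.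

*Proof.* A member $A$ of $D(F)$ is determined by $A\cap\mathcal P(F)$, since $T\in A$ iff $T|F\in A$; and $\mathcal P(F)$ is finite. Hence $D(F)$ is finite. The statements about $\varnothing$, $\mathcal T$, $\cup$, $\cap$ are immediate. Let $F\subseteq G$ and $A\in D(F)$. Then
$$T\in A\iff T|F=(T|G)|F\in A\iff T|G\in A,$$
where the second equivalence applies the condition for $F$ to the tournament $T|G$. So $A\in D(G)$. Therefore $D(F)\cup D(G)\subseteq D(F\cup G)$, and $D_X$ is a directed union of finite sublattices of the powerset of $\mathcal T$.

The set $x_i$ is an upset because $T\le T'$ implies $V_T\subseteq V_{T'}$, and it is supported by $\{i\}$. If $i\ne j$, then $R_i\in x_i$ and $R_i\notin x_j$. If $X$ is infinite, there are $|X|$ finite subsets $F$, each with finite $D(F)$, so $|D_X|\le|X|$; the distinct $x_i$ give $|D_X|\ge|X|$. $\square$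

For $X=\{1,2\}$ this is the ten-element lattice of Section 1. We can now state what will be proved.

**Theorem 3.** For every set $X$, the bounded distributive lattice $D_X$ is completely normal and finitely separable, and $|D_X|=|X|$ if $X$ is infinite. If $|X|\ge\aleph_2$, then $D_X$ is not Cevian.

**Theorem 4.**
1. For infinite $X$, the lattice $D_X$ is Cevian if and only if $|X|\le\aleph_1$. Hence an infinite cardinal $\kappa$ is the cardinality of a non-Cevian finitely separable completely normal lattice if and only if $\kappa\ge\aleph_2$ (and no finite lattice qualifies).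
2. (Partial operations.) The elements $x_i$ $(i\in X)$ of $D_X$ have the following property: if $|X|\ge\aleph_2$, there is no family $(c_{ij})_{i\ne j}$ in $D_X$ with
$$x_i\le x_j\vee c_{ij},\qquad c_{ij}\wedge c_{ji}=0,\qquad c_{ij}\le c_{ik}\vee c_{kj}$$
for all distinct $i,j,k\in X$. If $X$ is infinite and $|X|\le\aleph_1$, there is such a family.
3. If $|X|\ge\aleph_2$, then $D_X$ has a deviation that is isotone in the first variable and antitone in the second, but it is not a homomorphic image of any Cevian lattice. In particular it is not a homomorphic image of the lattice $\mathrm{Id}_c\,G$ of principal convex $\ell$-subgroups of any $\ell$-group $G$, Abelian or not.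
4. The lattices $D_{\omega_1}$ and $D_{\omega_2}$ are $\mathscr L_{\infty\omega_1}$-equivalent, $D_{\omega_1}$ is Cevian, and $D_{\omega_2}$ is not. So even among bounded finitely separable completely normal lattices, being Cevian is not expressible by any class of $\mathscr L_{\infty\omega_1}$-sentences.
5. For every infinite $X$ (even countable, where Cevian deviations exist), no Cevian deviation on $D_X$ is invariant under the natural action of $\mathrm{Sym}(X)$.

The proof of Theorem 3 uses none of the Facts (i)–(iii).

## 4. Differences computed inside one fixed support

The purpose of this section is to show that $D_X$ is completely normal, and to see why the same formula does not make it Cevian. For finite $F\subseteq X$ and $A,B\in D(F)$ put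
$$A\ominus_FB=\{T\in\mathcal T:\ \text{there is } R\in\mathcal P(F)\text{ with } R\le T|F,\ R\in A\text{ and }R\notin B\}.\tag{1}$$

**Proposition 5.** For every finite $F$, the operation $\ominus_F$ is a deviation on $D(F)$, and $A\ominus_FB\subseteq A$. In particular, $D_X$ is completely normal.

*Proof.* **Step 1.** *This step checks that the formula stays inside $D(F)$.* If $T\le T'$ and $R\le T|F$, then $R\le T|F\le T'|F$ by Lemma 1(2), so $A\ominus_FB$ is an upset. Membership of $T$ depends only on $T|F$, and $(T|F)|F=T|F$. Hence $A\ominus_FB\in D(F)$.

**Step 2.** *This step compares the difference with $A$ and $B$.* If $R\in A$ and $R\le T|F$, then $T|F\in A$, so $T\in A$. Thus $A\ominus_FB\subseteq A$. If $T\in A$ and $T\notin B$, then $R=T|F$ lies in $A$ and not in $B$, so $T\in A\ominus_FB$. Thus $A\subseteq B\cup(A\ominus_FB)$.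

**Step 3.** *This step gets disjointness, and it is where the tree property is needed.* Suppose $T$ lies in both $A\ominus_FB$ and $B\ominus_FA$. There are $R,R'\le T|F$ with $R\in A$, $R\notin B$, $R'\in B$, $R'\notin A$. By Lemma 1(3), $R$ and $R'$ are comparable. If $R\le R'$, then $R'\in A$, because $A$ is an upset. If $R'\le R$, then $R\in B$. Both are contradictions.

**Step 4.** *This step translates the result to complete normality of $D_X$.* Given $A,B\in D_X$, choose a finite $F$ with $A,B\in D(F)$, and put $A'=A\ominus_FB$, $B'=B\ominus_FA$. Step 2 gives $A'\subseteq A\subseteq B\cup A'$ and $B'\subseteq B\subseteq A\cup B'$, so $A\cup B=A'\cup B=A\cup B'$. Step 3 gives $A'\cap B'=\varnothing$. $\square$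

On a fixed $D(F)$ the deviation is even Cevian. Let $A,B,E\in D(F)$ and $T\in A\ominus_FE$, with witness $R\in A$, $R\notin E$. If $R\notin B$, then $R$ witnesses $T\in A\ominus_FB$. If $R\in B$, then $R$ witnesses $T\in B\ominus_FE$. This is the repaired rule of Section 1, with $F=\{1,2,3\}$.

For infinite $X$ the natural plan is to choose, for each pair $A,B$, a finite set $F$ supporting both, and to use (1). By Proposition 5 this gives a deviation on $D_X$. The argument for the triangle inequality breaks at one precise point. The witness $R$ satisfies $R\le T|F$ for the set $F$ chosen for the pair $(A,E)$, but we need a witness below $T|F'$ with $F'$ chosen for $(A,B)$ or for $(B,E)$. With $F=\{p,q\}$ for the pair $x_p,x_q$ we recover the first rule of Section 1, and it fails at the cyclic record.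

The other natural plan is to drop the restriction to $F$ and let the witness range over all initial segments of $T$. The triangle inequality is then fine, but the result leaves $D_X$ when $X$ is infinite. For distinct $i,j$ consider
$$U=\{T\in\mathcal T:\ \text{there is } R\le T\text{ with } i\in V_R,\ j\notin V_R\}.$$
If $U$ had a finite support, it would have, by Lemma 2, a finite support $F\supseteq\{i,j\}$. Pick $k\in X\setminus F$, and let $C$ be the cyclic tournament $i\to j\to k\to i$. The only initial segments of $C$ are $\varnothing$ and $C$, as in Section 1, so $C\notin U$. But $C|F$ is the tournament $i\to j$, which has the initial segment $R_i$, so $C|F\in U$. This contradicts that $F$ supports $U$.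

So the triangle inequality asks comparisons to watch third vertices, and membership in $D_X$ lets each comparison watch only finitely many. Section 6 turns this tension into a proof. Before that, we need finite separability.

## 5. Amalgamating two tournaments: finite separability

The finite lattices $D(F)$ are natural candidates for the sets $\Phi(A)$. What has to be shown is that an inclusion $A\subseteq B$ between sets with different supports is explained by the common part of the supports.

For example, let $A=x_1\cap x_2$, supported by $\{1,2\}$, and $B=x_2\cup x_3$, supported by $\{2,3\}$. Then $A\subseteq B$, and $x_2$, supported by $\{2\}$, lies between them.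

**Lemma 6 (interpolation).** If $A\in D(F)$, $B\in D(G)$ and $A\subseteq B$, then there is $C\in D(F\cap G)$ with $A\subseteq C\subseteq B$.

*Proof.* Put $H=F\cap G$.

**Step 1.** *This step writes down the only reasonable candidate.* Any upset supported by $H$ that contains $A$ must contain every $T$ for which some $R\in A$ satisfies $R|H\le T|H$. So we put
$$C=\{T\in\mathcal T:\ \text{there is } R\in A\cap\mathcal P(F)\text{ with } R|H\le T|H\}.$$
It is an upset by Lemma 1(2), and membership of $T$ depends only on $T|H$, so $C\in D(H)$. If $T\in A$, then $R=T|F$ lies in $A\cap\mathcal P(F)$, and $R|H=T|H$, so $T\in C$. Hence $A\subseteq C$. (In the example above, the tournaments in $A\cap\mathcal P(F)$ have vertex set $\{1,2\}$, their restriction to $H=\{2\}$ is $R_2$, and the formula gives $C=x_2$.)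

The rest of the proof shows $C\subseteq B$. Let $T\in C$ with witness $R$, and put $Q=T|G$. Since $F$ supports $A$ and $G$ supports $B$, it will suffice to find one tournament $W$ with
$$R\le W|F\qquad\text{and}\qquad W|G=Q.\tag{2}$$

**Step 2.** *This step checks that $R$ and $Q$ agree where they overlap.* Since $Q|H=T|H$, we have $R|H\le Q|H$; in particular $V_R\cap H\subseteq V_Q$. As $V_R\subseteq F$ and $V_Q\subseteq G$, we have $V_R\cap V_Q\subseteq V_R\cap H$. Also $V_R\cap G=V_R\cap F\cap G=V_R\cap H$. Together,
$$V_R\cap V_Q=V_R\cap H=V_R\cap G.\tag{3}$$
On this set $R$ and $Q$ induce the same tournament, because $R|H$ is a restriction of $Q|H$.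

**Step 3.** *This step builds $W$.* Let $W$ be the tournament on $V_R\cup V_Q$ that agrees with $R$ on $V_R$, agrees with $Q$ on $V_Q$, and satisfies $s\to_Wt$ for all $s\in V_R\setminus V_Q$ and $t\in V_Q\setminus V_R$. Each pair of distinct vertices that lies neither inside $V_R$ nor inside $V_Q$ is of this last form, and Step 2 says that the first two requirements do not conflict. So $W$ exists. The orientation of the remaining pairs is chosen so that the vertices of $R$ win, since $R$ should become an initial segment.

**Step 4.** *This step verifies (2).* By (3), $V_W\cap G=(V_R\cap G)\cup V_Q=V_Q$, so $W|G=Q$. Next, $V_W\cap F=V_R\cup(V_Q\cap H)$, because $V_Q\subseteq G$. On $V_R$ the tournament $W$ agrees with $R$. Let $s\in V_R$ and $t\in(V_Q\cap H)\setminus V_R$; we need $s\to_Wt$. If $s\in V_Q$, then $s\in V_R\cap H$ by (3), and $t$ is a vertex of $Q|H$ but not of $R|H$. From $R|H\le Q|H$ we get $s\to_Qt$, hence $s\to_Wt$. If $s\notin V_Q$, then $s\to_Wt$ by the choice of $W$. So $R\le W|F$.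

**Step 5.** *This step carries membership from $R$ to $T$.* Since $R\in A$ and $R\le W|F$, we get $W|F\in A$, hence $W\in A$ because $F$ supports $A$. So $W\in B$. Since $G$ supports $B$, we get $T|G=Q=W|G\in B$, and therefore $T\in B$. $\square$

**Proposition 7.** The lattice $D_X$ is finitely separable.

*Proof.* For each $A\in D_X$ choose a finite $F_A\subseteq X$ with $A\in D(F_A)$, and put $\Phi(A)=D(F_A)$. This is a finite subset of $D_X$, by Lemma 2. If $A\subseteq B$, Lemma 6 gives $C$ with $A\subseteq C\subseteq B$ and $C\in D(F_A\cap F_B)\subseteq D(F_A)\cap D(F_B)=\Phi(A)\cap\Phi(B)$. $\square$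

## 6. Three supports, each missing the third vertex

We now prove that $D_X$ is not Cevian if $|X|\ge\aleph_2$. Section 1 tells us what to look for: three vertices $i,j,k$ such that each of the three comparisons does not watch the third vertex. On such a triple the cyclic tournament refutes the triangle inequality, whatever else the comparisons may watch.

**Lemma 8 (the cyclic triangle).** Let $i,j,k\in X$ be distinct. For $p\ne q$ in $\{i,j,k\}$ let $c_{pq}\in D_X$ be such that $x_p\le x_q\vee c_{pq}$ and $c_{pq}\wedge c_{qp}=0$. Let $F_{pq}=F_{qp}\supseteq\{p,q\}$ be finite with $c_{pq},c_{qp}\in D(F_{pq})$. If $k\notin F_{ij}$, $i\notin F_{jk}$ and $j\notin F_{ik}$, then $c_{ij}\not\le c_{ik}\vee c_{kj}$.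

*Proof.* Let $T$ be the tournament $i\to j\to k\to i$ on $\{i,j,k\}$.

**Step 1.** *This step shows that $T$ lies in $c_{ij}$, $c_{jk}$ and $c_{ki}$.* Since $i,j\in F_{ij}$ and $k\notin F_{ij}$, the restriction $T|F_{ij}$ is the tournament $i\to j$ on $\{i,j\}$, so $R_i\le T|F_{ij}$. Now $R_i\in x_i\subseteq x_j\cup c_{ij}$ and $R_i\notin x_j$, so $R_i\in c_{ij}$. As $c_{ij}$ is an upset, $T|F_{ij}\in c_{ij}$, and as $F_{ij}$ supports $c_{ij}$, we get $T\in c_{ij}$. Both $T$ and the hypotheses are unchanged by the rotation $i\mapsto j\mapsto k\mapsto i$. So the same argument, with $R_j\le T|F_{jk}$ (where $i\notin F_{jk}$) and with $R_k\le T|F_{ki}$ (where $j\notin F_{ki}$), gives $T\in c_{jk}$ and $T\in c_{ki}$.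

**Step 2.** *This step uses disjointness to remove $T$ from the right-hand side.* Since $c_{jk}\cap c_{kj}=\varnothing$ and $T\in c_{jk}$, we have $T\notin c_{kj}$. Since $c_{ki}\cap c_{ik}=\varnothing$ and $T\in c_{ki}$, we have $T\notin c_{ik}$. Hence $T\in c_{ij}$ but $T\notin c_{ik}\cup c_{kj}$. $\square$

It remains to find a triple on which Lemma 8 can be used. This is where the cardinality of $X$ comes in; the statement is a case of Kuratowski's theorem on free sets.

**Lemma 9 (free triples).** Let $|X|\ge\aleph_2$, and for all distinct $i,j\in X$ let $F_{ij}=F_{ji}$ be a finite subset of $X$. Then there are distinct $i,j,k\in X$ with $k\notin F_{ij}$, $i\notin F_{jk}$ and $j\notin F_{ik}$.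

*Proof.* We choose $k$, then $j$, then $i$, each outside a set that is too small to cover the available vertices.

**Step 1.** *Choose $k$ so that later pairs cannot watch it.* Let $Y\subseteq X$ with $|Y|=\aleph_1$. The set $Y\cup\bigcup\{F_{ij}: i\ne j\text{ in }Y\}$ has cardinality $\aleph_1$. As $|X|\ge\aleph_2$, choose $k\in X$ outside it. Then $k\notin Y$, and $k\notin F_{ij}$ for all distinct $i,j\in Y$.

**Step 2.** *Choose $j$ so that $F_{ik}$ cannot contain it, for infinitely many candidates $i$.* Let $Z\subseteq Y$ be countably infinite. The set $Z\cup\bigcup_{i\in Z}F_{ik}$ is countable, so we can choose $j\in Y$ outside it. Then $j\notin Z$, and $j\notin F_{ik}$ for all $i\in Z$.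

**Step 3.** *Choose $i$ outside the one finite set that remains.* As $F_{jk}$ is finite and $Z$ is infinite, choose $i\in Z\setminus F_{jk}$. Since $j\notin Z$ and $k\notin Y$, the three vertices are distinct, and $k\notin F_{ij}$, $j\notin F_{ik}$, $i\notin F_{jk}$. $\square$

**Proof of Theorem 3.** The lattice $D_X$ is bounded and distributive, with the stated cardinality, by Lemma 2. It is completely normal by Proposition 5, and finitely separable by Proposition 7. Let $|X|\ge\aleph_2$, and suppose $\ominus$ is a Cevian deviation on $D_X$. Put $c_{ij}=x_i\ominus x_j$ for $i\ne j$. Choose finite sets $F_{ij}=F_{ji}\supseteq\{i,j\}$ with $c_{ij},c_{ji}\in D(F_{ij})$. Lemma 9 gives distinct $i,j,k$ that satisfy the hypotheses of Lemma 8, and Lemma 8 gives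
$$x_i\ominus x_j\not\le(x_i\ominus x_k)\vee(x_k\ominus x_j),$$
contrary to the Cevian property. $\blacksquare$

Taking $X=\kappa\ge\aleph_2$ answers the question: not every finitely separable completely normal lattice is Cevian.

**Remark ($\aleph_1$ is too small for Lemma 9).** Let $X=\omega_1$. For each $\beta<\omega_1$ fix an injection $e_\beta:\beta\to\omega$, and for $\alpha<\beta$ put
$$F_{\alpha\beta}=F_{\beta\alpha}=\{\alpha,\beta\}\cup\{\xi<\beta:\ e_\beta(\xi)\le e_\beta(\alpha)\}.$$
These sets are finite because $e_\beta$ is injective. Let $\alpha<\beta<\gamma$. If $e_\gamma(\beta)\le e_\gamma(\alpha)$, then $\beta\in F_{\alpha\gamma}$; otherwise $e_\gamma(\alpha)\le e_\gamma(\beta)$, and $\alpha\in F_{\beta\gamma}$. So there is no triple as in Lemma 9.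

## 7. Cardinalities, partial differences, and homomorphic images

**Proof of Theorem 4(2).** *The point is that the proof of Theorem 3 used very little about the deviation.* Let $|X|\ge\aleph_2$, and suppose a family $(c_{ij})_{i\ne j}$ as in (2) exists. Choose finite $F_{ij}=F_{ji}\supseteq\{i,j\}$ with $c_{ij},c_{ji}\in D(F_{ij})$ and apply Lemmas 9 and 8. This contradicts $c_{ij}\le c_{ik}\vee c_{kj}$. If $X$ is infinite and $|X|\le\aleph_1$, then $|D_X|=|X|\le\aleph_1$, so $D_X$ has a Cevian deviation $\ominus$ by Fact (ii), and $c_{ij}=x_i\ominus x_j$ is a family as required. $\blacksquare$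

**Proof of Theorem 4(1).** *We combine Theorem 3 with Fact (ii).* For infinite $X$ with $|X|\le\aleph_1$ we have just seen that $D_X$ is Cevian; for $|X|\ge\aleph_2$ it is not, by Theorem 3. If $\kappa\ge\aleph_2$, then $D_\kappa$ is a non-Cevian finitely separable completely normal lattice with $|D_\kappa|=\kappa$. Conversely, by Fact (ii), every completely normal lattice with at most $\aleph_1$ elements, finite or infinite, is Cevian. $\blacksquare$

**Proof of Theorem 4(3).** The deviation that is isotone in the first and antitone in the second variable exists by Fact (i), since $D_X$ is finitely separable and completely normal.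

**Step 1.** *This step shows that the Cevian property passes to homomorphic images.* Let $L$ be Cevian with Cevian deviation $\ominus$, and let $f:L\to D$ be a surjective lattice homomorphism. It sends $0$ to the least element of its image $D$, so $f(0)=0$; and $D$ is distributive. Pick a map $\sigma:D\to L$ with $f\circ\sigma=\mathrm{id}_D$, and put
$$x\ominus'y=f(\sigma(x)\ominus\sigma(y)).$$
Apply $f$ to the inequalities for $\sigma(x),\sigma(y),\sigma(z)$ in $L$. As $f$ preserves $\vee,\wedge,0$ and order, we get $x\le y\vee(x\ominus'y)$, $(x\ominus'y)\wedge(y\ominus'x)=0$, and $x\ominus'z\le(x\ominus'y)\vee(y\ominus'z)$. So $D$ is Cevian. If $|X|\ge\aleph_2$, Theorem 3 says that $D_X$ is not Cevian, so it is not a homomorphic image of a Cevian lattice.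

The remaining steps show that $\mathrm{Id}_c\,G$ is Cevian for every $\ell$-group $G$. Recall that an $\ell$-group is a group with a lattice order for which all left and right translations are order-preserving; then translations distribute over $\vee$ and $\wedge$, and $-(g\vee h)=(-g)\wedge(-h)$. Its underlying lattice is distributive. We write $G$ additively but do not assume that it is Abelian. A convex $\ell$-subgroup is a subgroup that is also a sublattice and is order-convex, and $\langle u\rangle$ denotes the one generated by $u$. For instance, in $\mathbb Z^2$ with the componentwise order, $\langle(1,0)\rangle=\mathbb Z\times\{0\}$, and $\mathrm{Id}_c\,\mathbb Z^2$ has four elements, one for each possible set of nonzero coordinates.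

**Step 2.** *This step recalls how to compute in $\mathrm{Id}_c\,G$.* Put $g^+=g\vee0$ and $|g|=g\vee(-g)$. Every principal convex $\ell$-subgroup has a positive generator, because $\langle g\rangle=\langle|g|\rangle$. Indeed $|g|\ge0$: from $|g|\ge g$ and $|g|\ge-g$ we get $2|g|\ge g+(-g)=0$, and an element $h$ with $2h\ge0$ satisfies $h\ge0$, because $2(h\wedge0)=2h\wedge h\wedge0=h\wedge0$ gives $h\wedge0=0$. Moreover $|g|\in\langle g\rangle$, and $-|g|\le g\le|g|$ gives $g\in\langle|g|\rangle$.

For $u\ge0$,
$$\langle u\rangle=\{g\in G:\ -nu\le g\le nu\text{ for some }n\in\mathbb N\}.$$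
The right-hand side is closed under negation, meet and join, it is convex and contains $u$. If $-nu\le g\le nu$ and $-mu\le h\le mu$, then $-(n+m)u\le g+h\le(n+m)u$, so it is closed under sums. Clearly it is contained in every convex $\ell$-subgroup containing $u$.

For $u,v\ge0$ we claim
$$\langle u\rangle\vee\langle v\rangle=\langle u+v\rangle=\langle u\vee v\rangle,\qquad \langle u\rangle\cap\langle v\rangle=\langle u\wedge v\rangle.\tag{4}$$
Since $0\le u,v\le u\vee v\le u+v$, and $u+v$ belongs to every convex $\ell$-subgroup that contains $u$ and $v$, the first two equations hold. For the third, first let $a,b,c\ge0$. Then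
$$(a\wedge b)+(a\wedge c)=(a+a)\wedge(a+c)\wedge(b+a)\wedge(b+c)\ \ge\ a\wedge(b+c).$$
By induction, $a\wedge nb\le n(a\wedge b)$. Applying this twice gives $nu\wedge mv\le m(nu\wedge v)\le mn(u\wedge v)$. If $g\in\langle u\rangle\cap\langle v\rangle$, say $-nu\le g\le nu$ and $-mv\le g\le mv$, then $-(nu\wedge mv)\le g\le nu\wedge mv$, so $g\in\langle u\wedge v\rangle$. The other inclusion follows from $0\le u\wedge v\le u$ and $0\le u\wedge v\le v$.

By (4), $u\mapsto\langle u\rangle$ is a lattice homomorphism from the distributive lattice $\{u\in G:u\ge0\}$ onto $\mathrm{Id}_c\,G$. So $\mathrm{Id}_c\,G$ is a distributive lattice, with least element $\langle0\rangle$.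

**Step 3.** *This step writes down a Cevian deviation on $\mathrm{Id}_c\,G$.* Choose a positive generator $g_a$ of each $a\in\mathrm{Id}_c\,G$, and put $a\ominus b=\langle(g_a-g_b)^+\rangle$.

First, $g_a=(g_a-g_b)+g_b\le(g_a-g_b)^++g_b$, so (4) gives $a\le(a\ominus b)\vee b$.

Second, put $u=g_a-g_b$, so $-u=g_b-g_a$. We have $u+(-u)^+=u+((-u)\vee0)=0\vee u=u^+$. Hence
$$u^+\wedge(-u)^+=(u+(-u)^+)\wedge(0+(-u)^+)=(u\wedge0)+(-u)^+=-(-u)^++(-u)^+=0,$$
and (4) gives $(a\ominus b)\wedge(b\ominus a)=0$.

Third,
$$g_a-g_c=(g_a-g_b)+(g_b-g_c)\le(g_a-g_b)^++(g_b-g_c)^+.$$
The right-hand side is positive, so $(g_a-g_c)^+\le(g_a-g_b)^++(g_b-g_c)^+$, and (4) gives $a\ominus c\le(a\ominus b)\vee(b\ominus c)$.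

So $\mathrm{Id}_c\,G$ is Cevian, and by Step 1 the lattice $D_X$ is not a homomorphic image of it if $|X|\ge\aleph_2$. $\blacksquare$

## 8. Back and forth between $D_{\omega_1}$ and $D_{\omega_2}$

**Formulas and Karp's theorem.** The formulas of $\mathscr L_{\infty\omega_1}$ are built from atomic formulas by negation, by conjunctions and disjunctions over arbitrary sets of formulas, and by quantification over countable blocks of variables. For instance, $\exists(v_n)_{n<\omega}\,\bigwedge_{m<n<\omega}\neg(v_m=v_n)$ says that the structure is infinite. Two structures are $\mathscr L_{\infty\omega_1}$-equivalent if they satisfy the same sentences. We need one direction of Karp's theorem, in the following form. *Let $\mathcal I$ be a nonempty set of isomorphisms between substructures of $M$ and substructures of $N$. Suppose that for all $g\in\mathcal I$ and all countable $E\subseteq M$ there is $g'\in\mathcal I$ extending $g$ with $E\subseteq\mathrm{dom}\,g'$, and symmetrically for countable subsets of $N$ and ranges. Then $M$ and $N$ are $\mathscr L_{\infty\omega_1}$-equivalent.* The proof is by induction on formulas $\varphi$ with countably many free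 variables: for $g\in\mathcal I$ and a countable tuple $\mathbf a$ from $\mathrm{dom}\,g$, we have $M\models\varphi(\mathbf a)$ iff $N\models\varphi(g(\mathbf a))$. (A subformula of a sentence has only countably many free variables, because each of them is bound by one of the finitely many countable blocks above it.) Atomic formulas are preserved because $g$ is an isomorphism of substructures, and Boolean combinations are clear. If $M\models\exists\mathbf y\,\psi(\mathbf a,\mathbf y)$, with $\psi(\mathbf a,\mathbf b)$ true, extend $g$ to $g'\in\mathcal I$ defined on $\mathbf b$; by induction $N\models\psi(g(\mathbf a),g'(\mathbf b))$. The converse is symmetric, and $\forall$ is $\neg\exists\neg$.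

**Proof of Theorem 4(4).** **Step 1.** *This step turns bijections of vertex sets into isomorphisms of sublattices.* For $Y\subseteq X$ let $D_X(Y)=\bigcup\{D(F): F\subseteq Y\text{ finite}\}$, a sublattice of $D_X$. Let $X'$ be another set, and let $f:Y\to Z$ be a bijection with $Y\subseteq X$ and $Z\subseteq X'$. For $A\in D(F)$ with $F\subseteq Y$ finite, put
$$f_*(A)=\{T\in\mathcal T_{X'}:\ f^{-1}(T|f(F))\in A\},$$
where $f^{-1}(\cdot)$ transports tournaments along $f^{-1}$.

This does not depend on the support $F$. If $F\subseteq G\subseteq Y$, then $f^{-1}(T|f(G))|F=f^{-1}(T|f(F))$, and since $F$ supports $A$, one of $f^{-1}(T|f(G))$, $f^{-1}(T|f(F))$ lies in $A$ iff the other does. Two arbitrary supports $F,F'\subseteq Y$ are both compared with $F\cup F'$. The set $f_*(A)$ is an upset, because restriction and transport preserve $\le$, and membership of $T$ depends only on $T|f(F)$. So $f_*(A)\in D(f(F))$, computed in $X'$. Using a common support of $A$ and $B$, we see that $f_*$ preserves $\cup$ and $\cap$. Finally,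
$$T\in(f^{-1})_*(f_*(A))\iff f(T|F)\in f_*(A)\iff f^{-1}\big(f(T|F)\big)=T|F\in A\iff T\in A,$$
so $(f^{-1})_*\circ f_*$ is the identity. The same holds with $f$ and $f^{-1}$ exchanged. Hence $f_*:D_X(Y)\to D_{X'}(Z)$ is a lattice isomorphism. If $f'$ extends $f$, then $f'_*$ extends $f_*$, since $f'(F)=f(F)$ for $F\subseteq Y$.

**Step 2.** *This step checks the back-and-forth condition.* Let $X=\omega_1$ and $X'=\omega_2$, and let $\mathcal I$ be the set of all $f_*$, where $f$ is a bijection from a countable $Y\subseteq X$ onto a countable $Z\subseteq X'$. It is nonempty, since $f=\varnothing$ is allowed. Let $f_*\in\mathcal I$ and let $E\subseteq D_X$ be countable. Adding to $Y$ a finite support of each member of $E$, we get a countable $Y'\supseteq Y$ with $E\subseteq D_X(Y')$. As $X'\setminus Z$ is uncountable, $f$ extends to a bijection $f'$ from $Y'$ onto a countable subset of $X'$. Then $f'_*\in\mathcal I$ extends $f_*$ and is defined on $E$. The condition for countable subsets of $D_{X'}$ is proved in the same way, because $X\setminus Y=\omega_1\setminus Y$ is uncountable. By Karp's theorem, $D_{\omega_1}$ and $D_{\omega_2}$ are $\mathscr L_{\infty\omega_1}$-equivalent.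

**Step 3.** *This step draws the conclusion.* By (1), $D_{\omega_1}$ is Cevian and $D_{\omega_2}$ is not. Both are bounded, finitely separable and completely normal. If a class of $\mathscr L_{\infty\omega_1}$-sentences expressed being Cevian among such lattices, then all its members would hold in $D_{\omega_1}$, hence in $D_{\omega_2}$, and $D_{\omega_2}$ would be Cevian. $\blacksquare$

## 9. Symmetric deviations have two-point supports

The last part shows that an invariant Cevian deviation is impossible already on countably many vertices: symmetry forces the comparison of $x_i$ with $x_j$ to watch only $i$ and $j$, and this was the failed first rule of Section 1. Each $\sigma\in\mathrm{Sym}(X)$ acts on $D_X$ by the automorphism $\sigma_*$ from Section 8 (with $Y=Z=X=X'$). It satisfies $\sigma_*(D(F))=D(\sigma F)$ and $\sigma_*(x_i)=x_{\sigma(i)}$. A deviation is invariant if $\sigma_*(A\ominus B)=\sigma_*(A)\ominus\sigma_*(B)$ for all $\sigma$, $A$, $B$.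

**Proof of Theorem 4(5).** Let $X$ be infinite, and suppose $\ominus$ is an invariant Cevian deviation on $D_X$. Put $c_{ij}=x_i\ominus x_j$ for $i\ne j$.

**Step 1.** *This step shrinks the support of $c_{ij}$ to $\{i,j\}$.* Choose a finite $F\supseteq\{i,j\}$ with $c_{ij}\in D(F)$. As $X$ is infinite, some permutation $\sigma$ of $X$ fixes $i$ and $j$ and moves $F\setminus\{i,j\}$ onto a set disjoint from $F$, so that $F\cap\sigma F=\{i,j\}$. By invariance,
$$\sigma_*(c_{ij})=x_{\sigma(i)}\ominus x_{\sigma(j)}=x_i\ominus x_j=c_{ij},$$
so $c_{ij}\in D(F)\cap D(\sigma F)$. Apply Lemma 6 with $A=B=c_{ij}$ and the supports $F$ and $\sigma F$: there is $C\in D(\{i,j\})$ with $c_{ij}\subseteq C\subseteq c_{ij}$. Hence $c_{ij}\in D(\{i,j\})$.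

**Step 2.** *This step applies the cyclic triangle.* Take any distinct $i,j,k\in X$, and put $F_{pq}=\{p,q\}$. By Step 1 the hypotheses of Lemma 8 hold: $k\notin\{i,j\}$, $i\notin\{j,k\}$, $j\notin\{i,k\}$. So $x_i\ominus x_j\not\le(x_i\ominus x_k)\vee(x_k\ominus x_j)$, contrary to the Cevian property. $\blacksquare$

For countably infinite $X$, or $|X|=\aleph_1$, Cevian deviations on $D_X$ do exist, by Fact (ii); Theorem 4(5) says that none of them treats all vertices alike.
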